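# Linking modules of formats $(2,6,5,1)$ and $(2,5,5,2)$ by Buchsbaum–Rim complexes

## 1. The guess that one link makes the module cyclic

Take a module $M$ over a local ring whose free resolution has length $3$ and ranks $2,6,5,1$. There is an operation on such modules, called a BR-link, which does with Buchsbaum–Rim complexes what classical linkage does with Koszul complexes. Can every such $M$ be carried, by finitely many links, to the cokernel of a Buchsbaum–Rim complex?

The first guess is: yes, and after one link the problem is about ideals. A link along four general relations produces a module whose presentation matrix consists of four old columns and one new column, coming from a comparison map of complexes. If the new column contains a unit, the linked module needs only one generator. It is then $R/J$ with $J$ a small perfect ideal of grade $3$, and such ideals can be treated by classical linkage. We shall test this guess on two modules in Section 3. On the first, one link leads straight to the residue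 field. On the second, the new column has all its entries in the maximal ideal, and the simple plan stops. The "yes" survives, but a new idea is needed. First we make the words precise.

**Standing conventions.** $R$ is a Noetherian local ring with maximal ideal $\mathfrak m$ and infinite residue field $k$. The question is posed with $R$ Gorenstein and $2$ a unit in $R$. The Gorenstein property will never be used. The unit $2$ will be used only in Section 6, and Section 9 removes it. Modules are finitely generated.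

**Definition (perfect, format).** The grade of an ideal $J$ is the length of a maximal regular sequence in $J$ (it is $\infty$ if $J=R$), and $\operatorname{grade}M=\operatorname{grade}\operatorname{Ann}M$. A nonzero module has $\operatorname{grade}M\le\operatorname{pd}M$. In these notes *perfect module* means a nonzero module with $\operatorname{pd}M=\operatorname{grade}M=3$. The *format* of a free resolution $0\to A_3\xrightarrow{a_3}A_2\xrightarrow{a_2}A_1\xrightarrow{a_1}A_0$ is $(\operatorname{rk}A_0,\operatorname{rk}A_1,\operatorname{rk}A_2,\operatorname{rk}A_3)$.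

For example, if $x_1,x_2,x_3\in\mathfrak m$ is a regular sequence, then $R/(x_1,x_2,x_3)$ is perfect and its Koszul resolution has format $(1,3,3,1)$. We call $R/(x_1,x_2,x_3)$, or its ideal, a *complete intersection*. Recall that if $M$ is perfect, the dual of a length-$3$ free resolution of $M$ resolves $\operatorname{Ext}^3_R(M,R)$, which is again perfect, and $\operatorname{Ext}^3(\operatorname{Ext}^3(M,R),R)\cong M$.

**Definition (Buchsbaum–Rim complex).** Let $G=R^4$, $F=R^2$, and let $\varphi:G\to F$ be such that the ideal $I_2(\varphi)$ of $2\times2$ minors has grade $3$. The Buchsbaum–Rim complex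
$$0\to\wedge^4G\otimes F^*\to\wedge^3G\to G\xrightarrow{\varphi}F$$
is a free resolution of $\operatorname{coker}\varphi$ of format $(2,4,4,2)$. It need not be minimal. We call $\operatorname{coker}\varphi$ a *BR module*.

For example, $\varphi=\begin{pmatrix}1&0&0&0\\0&x_1&x_2&x_3\end{pmatrix}$ with $x_1,x_2,x_3$ a regular sequence has $I_2(\varphi)=(x_1,x_2,x_3)$ and cokernel $R/(x_1,x_2,x_3)$. So complete intersections are BR modules.

**Definition (BR-link).** Let $M$ be perfect and let $\mathbb A$ be a length-$3$ free resolution of $M$, minimal or not, with $\operatorname{rk}A_0=2$. A cyclic module $R/I$ is allowed, presented as $\operatorname{coker}\begin{pmatrix}1&0\\0&x\end{pmatrix}$ with $x$ a row of generators of $I$. Choose $\alpha:R^4\to A_1$ such that $\varphi=a_1\alpha$ has $\operatorname{grade}I_2(\varphi)=3$, let $\mathbb B$ be the Buchsbaum–Rim complex of $\varphi$, and lift the identity of $A_0$ to a comparison map $\mathbb B\to\mathbb A$. Take the $R$-dual of the mapping cone and cancel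 the split summand coming from the identity on $A_0$. The result is a free resolution of length $3$, with a term of rank $2$ in degree $0$, of a module $M'$. When $M'\ne0$ it is perfect (we check this in Section 2), and it is called a *direct BR-link* of $M$. Further links of $M'$ may use this resolution or any other one of the same kind. The *BR-linkage class* of $M$ is its class under the equivalence relation generated by direct BR-links.

**The question** (from Sara Angela Filippini, Lorenzo Guerrieri, "Mapping free resolutions of length three II -- Module formats", arXiv:2303.10098 (2023)). Prove or disprove: every perfect $R$-module having minimal free resolution of format $(2,6,5,1)$ or $(2,5,5,2)$ is in the BR-linkage class of the cokernel of some (not necessarily minimal) Buchsbaum–Rim complex of format $(2,4,4,2)$.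

The conjecture is true. Here is what we prove.

**Theorem A.** Let $R$ be a Gorenstein local ring with infinite residue field in which $2$ is a unit. Every perfect module having a free resolution, minimal or not, of format $(2,6,5,1)$ or $(2,5,5,2)$ is a BR module or lies in the BR-linkage class of a complete intersection. So the conjecture holds.

**Theorem B.** Let $R$ be any Noetherian local ring with infinite residue field. All perfect modules having a free resolution (minimal or not) of format $(2,6,5,1)$ or $(2,5,5,2)$ lie in one single BR-linkage class. This class contains all BR modules and all grade $3$ complete intersections. A module with a resolution of format $(2,6,5,1)$ is joined to a complete intersection by a chain of at most $6$ direct links.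

## 2. Contractions, comparison maps and the explicit form of a link

### 2.1. Contractions

Let $L$ be a free module of finite rank. For $f\in L^*$ let $f\lrcorner$ be the antiderivation of $\wedge L$ extending $f$, so $f\lrcorner(x\wedge y)=f(x)y-x\wedge(f\lrcorner y)$ for $x\in L$. Put $(f_1\wedge\dots\wedge f_r)\lrcorner y=f_1\lrcorner(\cdots(f_r\lrcorner y))$; then $(u\wedge v)\lrcorner y=u\lrcorner(v\lrcorner y)$. We identify $\wedge^rL^*$ with $(\wedge^rL)^*$ by $h\mapsto(h\lrcorner\,\cdot\,)$. Mind the sign: if $f_1,f_2$ are dual to $x_1,x_2$, then $(f_1\wedge f_2)\lrcorner(x_1\wedge x_2)=f_1\lrcorner(-x_1)=-1$.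

For $x\in L$ let $\iota_x$ be the antiderivation of $\wedge L^*$ with $\iota_xf=f(x)$. For $h\in\wedge^rL^*$, $x\in L$ and $y\in\wedge L$,
$$h\lrcorner(x\wedge y)=(-1)^{r-1}(\iota_xh)\lrcorner y+(-1)^r\,x\wedge(h\lrcorner y).\tag{2.1}$$
For $r=1$ this is the definition. If $h=f\wedge h'$ with $f\in L^*$, then by induction
$$h\lrcorner(x\wedge y)=f\lrcorner\bigl((-1)^{r-2}(\iota_xh')\lrcorner y+(-1)^{r-1}x\wedge(h'\lrcorner y)\bigr)=(-1)^r(f\wedge\iota_xh')\lrcorner y+(-1)^{r-1}\bigl(f(x)\,h'\lrcorner y-x\wedge(h\lrcorner y)\bigr),$$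
and $\iota_xh=f(x)h'-f\wedge\iota_xh'$ gives (2.1).

### 2.2. Notation for resolutions

Let $S=R[T_1,T_2]$. We identify $R^2$ with the linear forms $S_1$ by $(v^1,v^2)\leftrightarrow T_1v^1+T_2v^2$. Let $\mathbb F:0\to F_3\xrightarrow{a_3}F_2\xrightarrow{a_2}F_1\xrightarrow{a_1}F_0=S_1$ resolve a perfect module $M$. Let $a^1,a^2\in F_1^*$ be the rows of $a_1$ and $a=T_1a^1+T_2a^2$, so that $a_1(x)=a(x)\in S_1$. Put $\delta=a^1\wedge a^2$, and $[v,w]=v^1w^2-v^2w^1$ for $v,w\in S_1$, and $[xy]=[a(x),a(y)]$ for $x,y\in F_1$. Contracting first with $a^2$ and then with $a^1$ gives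
$$\delta\lrcorner(x\wedge y\wedge z)=-[yz]\,x+[xz]\,y-[xy]\,z,\qquad\delta\lrcorner(x\wedge y)=-[xy].\tag{2.2}$$
An alternating trilinear map on $R^2$ is zero, so for $t,v,w\in S_1$
$$t[v,w]+v[w,t]+w[t,v]=0.\tag{2.3}$$
All maps are extended $S$-linearly when needed. Since $I_2(a_1)=\operatorname{Fitt}_0(M)$ has the same radical as $\operatorname{Ann}M$ and is contained in it, $\operatorname{grade}I_2(a_1)=3$.

Up to signs and identifications, the Buchsbaum–Rim complex of $\varphi=a|_G$, $G$ free of rank $4$, has the maps $\partial_3:\wedge^4G\otimes F_0^*\to\wedge^3G$, $y\otimes\varepsilon_\lambda\mapsto a^\lambda\lrcorner y$ (with $\varepsilon_1,\varepsilon_2$ the basis of $F_0^*$), and $\partial_2:\wedge^3G\to G$, $y\mapsto\delta\lrcorner y$.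

**Definition (comparison data).** Let $L\subseteq F_1$ be free. *Comparison data on $L$* are a map $\beta:\wedge^3L\to F_2$ with $a_2\beta(y)=\delta\lrcorner y$ and a map $\gamma=T_1\gamma^1+T_2\gamma^2:\wedge^4L\to F_3\otimes S_1$ with
$$a_3\gamma(y)=\beta(a\lrcorner y).\tag{2.4}$$

They exist, by exactness of $\mathbb F$: first $a^\lambda\lrcorner(\delta\lrcorner y)=(a^\lambda\wedge\delta)\lrcorner y=0$, so $a_1(\delta\lrcorner y)=0$ and $\beta$ exists; then $a_2\beta(a^\lambda\lrcorner y)=\delta\lrcorner(a^\lambda\lrcorner y)=0$, so $\gamma^\lambda$ exists, and it is unique because $a_3$ is injective. Since $a\wedge a=0$, applying $a_3$ gives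
$$\gamma(a\lrcorner y)=0\qquad(y\in\wedge^5L).\tag{2.5}$$
Two choices of $\beta$ differ by a map into $\ker a_2=\operatorname{im}a_3$, so every choice is obtained from one of them as $\beta+a_3H$ with $H:\wedge^3L\to F_3$, and then $\gamma$ becomes $\gamma+H(a\lrcorner\,\cdot\,)$.

### 2.3. What a link computes

Let $Q=\ker(\operatorname{coker}\varphi\to M)$; the map is onto because it is induced by the identity of $F_0$. By the long exact homology sequence, the mapping cone of $\mathbb B\to\mathbb F$ has only the homology $Q$, in degree $1$. After cancelling $\mathrm{id}_{F_0}$ and shifting, it is a free resolution of $Q$ of length $3$. Now $I_2(\varphi)$ kills $Q\subseteq\operatorname{coker}\varphi$, so $Q$ is zero or has grade $\ge3$ and projective dimension $\le3$; that is, $Q$ is zero or perfect. The dual complex therefore resolves $\operatorname{Ext}^3_R(Q,R)$, and this is the link. In particular the link does not depend on the comparison map, and it is perfect when it is not $0$. Since $Q\cong\operatorname{Ext}^3(\operatorname{Ext}^3(Q,R),R)$,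 *if the link is $0$, then $Q=0$ and $M\cong\operatorname{coker}\varphi$ is a BR module.*

**Lemma 1.** Let $G\subseteq F_1$ be a direct summand with basis $g_1,\dots,g_4$ and $\operatorname{grade}I_2(a_1|_G)=3$, with comparison data $\beta,\gamma$ on $G$. Write $\beta(ijl)=\beta(g_i\wedge g_j\wedge g_l)$ and $N=\ker(F_1^*\to G^*)$. The link of $M$ along $G\subseteq F_1$ has the free resolution $0\to N\xrightarrow{a_3'}F_2^*\xrightarrow{a_2'}G\oplus F_3^*\xrightarrow{a_1'}F_0$ with
$$a_1'(g,\psi)=a(g)+\psi(\gamma(g_1g_2g_3g_4)),\qquad a_3'(n)=n\circ a_2,$$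
$$a_2'(y)=y\beta(234)\,g_1+y\beta(314)\,g_2+y\beta(124)\,g_3-y\beta(123)\,g_4-y\circ a_3.$$

*Proof.* *We write the dual cone and remove its split part.* The comparison map is $\mathrm{id}$, the inclusion, $\beta$, $\gamma$ in degrees $0,1,2,3$. The cone, after cancelling $F_0$, is
$$\wedge^4G\otimes F_0^*\to\wedge^3G\oplus F_3\to G\oplus F_2\to F_1$$
with maps $b\mapsto(-\partial_3b,\gamma b)$, $(b,f)\mapsto(-\partial_2b,\beta b+a_3f)$, $(g,z)\mapsto g+a_2z$. Its dual is
$$F_1^*\to G^*\oplus F_2^*\to\wedge^3G^*\oplus F_3^*\to(\wedge^4G\otimes F_0^*)^*$$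
with $n\mapsto(n|_G,na_2)$, $(\zeta,y)\mapsto(-\zeta\partial_2+y\beta,\,ya_3)$, $(\xi,\psi)\mapsto-\xi\partial_3+\psi\gamma$. As $G$ is a summand, $F_1^*\to G^*$ is onto. So $N\to F_2^*\to\wedge^3G^*\oplus F_3^*\to(\wedge^4G\otimes F_0^*)^*$ is a subcomplex whose quotient complex $F_1^*/N\cong G^*$ is exact; hence the subcomplex resolves the same module.

*Now we identify the last two terms.* Evaluation at $g_1g_2g_3g_4$ identifies the last term with $F_0$. Since
$$a\lrcorner(g_1g_2g_3g_4)=a(g_1)g_{234}-a(g_2)g_{134}+a(g_3)g_{124}-a(g_4)g_{123},$$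
the map $\xi\mapsto-\xi\partial_3$ becomes $a|_G$ when $\xi\in\wedge^3G^*$ is identified with $-\xi(234)g_1+\xi(134)g_2-\xi(124)g_3+\xi(123)g_4\in G$. With $\xi=y\beta$, and with $\beta(314)=-\beta(134)$, this gives the stated maps, except that $a_2'$ appears with the opposite sign; changing that sign affects neither kernel nor image. $\square$

*Ranks.* From format $(2,6,5,1)$ one gets $(2,5,5,2)$, and from $(2,5,5,2)$ one gets $(2,4+2,5,1)=(2,6,5,1)$. So links along general summands swap the two formats, and counting ranks alone never shows any progress. Progress must come from a unit in $a_1'$.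

### 2.4. Classical links are BR-links

Let $R/J$ be presented by $\begin{pmatrix}1&0\\0&x\end{pmatrix}$, and let $\alpha$ select the first column and three elements $\underline y=y_1,y_2,y_3\in J$ forming a regular sequence. Then $I_2(\varphi)=(\underline y)$, $\operatorname{coker}\varphi=R/(\underline y)$, $Q=J/(\underline y)$. From $0\to Q\to R/(\underline y)\to R/J\to0$ we get the exact sequence
$$\operatorname{Ext}^3(R/J,R)\to\operatorname{Ext}^3(R/(\underline y),R)\to\operatorname{Ext}^3(Q,R)\to\operatorname{Ext}^4(R/J,R)=0 .$$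
For modules killed by $(\underline y)$, $\operatorname{Ext}^3(\,\cdot\,,R)\cong\operatorname{Hom}(\,\cdot\,,R/(\underline y))$ naturally, so the first map has image $((\underline y):J)/(\underline y)$ in $R/(\underline y)$. Hence the link is $R/((\underline y):J)$: classical links are direct BR-links.

If $\mathbb F$ is a resolution of $R/J$ with $F_0=R$, the dual mapping cone of the Koszul comparison $K_\bullet(\underline y)\to\mathbb F$ also resolves $\operatorname{Ext}^3(Q,R)$, and its last map $K_2^*\oplus F_3^*\to K_3^*=R$ has image generated by $\underline y$ and the entries of $K_3\to F_3$. Comparing annihilators,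
$$(\underline y):J=(\underline y)+(\text{entries of the last comparison map }K_3(\underline y)\to F_3).\tag{2.6}$$

## 3. Two test modules: one link suffices for $N/xN$, and no unit appears for a module with $h$-vector $(2,6,6,3,1)$

When $F_3=Re$ has rank $1$, write $\gamma(y)=p(y)e$ with $p(y)\in S_1$. By Lemma 1 the presentation matrix of the link along $G$ has the columns $a(g_1),\dots,a(g_4)$ and $p(g_1g_2g_3g_4)$. So the guess says that $p$ should take a value outside $\mathfrak mS_1$.

**First test.** Let $v_1,v_2,v_3\in S_1$ have $\operatorname{grade}I_2(v_1,v_2,v_3)\ge2$ and $I_2(v_1,v_2,v_3)\subseteq\mathfrak m$, let $N=\operatorname{coker}(v_1,v_2,v_3)$, and let $x\in\mathfrak m$ be $N$-regular. Let $e_1,e_2,e_3$ be the basis of $R^3$ and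
$$d=\sum d_ie_i=\delta\lrcorner(e_1e_2e_3)=-[v_2,v_3]e_1+[v_1,v_3]e_2-[v_1,v_2]e_3 .$$
By the Buchsbaum–Eisenbud criterion, $0\to R\xrightarrow{d}R^3\xrightarrow{v}R^2$ is exact: the ranks $1,2$ add up correctly, $\operatorname{grade}I_1(d)=\operatorname{grade}I_2(v)\ge2$ and $\operatorname{grade}I_2(v)\ge1$. As $x$ is $N$-regular, the mapping cone of multiplication by $x$ resolves $N/xN$. In suitable bases it is
$$F_1=\langle e_1,e_2,e_3,l_1,l_2\rangle,\quad F_2=\langle\varepsilon',e_1',e_2',e_3'\rangle,\quad F_3=Re,\qquad a(e_i)=v_i,\quad a(l_\lambda)=xT_\lambda,$$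
$$a_2(\varepsilon')=d,\qquad a_2(e_i')=xe_i-(v_i^1l_1+v_i^2l_2),\qquad a_3(e)=x\varepsilon'-\sum d_ie_i',$$
of format $(2,5,4,1)$. We compute $p(e_1e_2e_3l_\lambda)$. We may take $\beta(e_1e_2e_3)=\varepsilon'$ and
$$\beta(e_ie_jl_\lambda)=-[v_j,T_\lambda]\,e_i'+[v_i,T_\lambda]\,e_j' .$$
Indeed $a_2$ of the right side is $-x[v_j,T_\lambda]e_i+x[v_i,T_\lambda]e_j$ plus the element of $\langle l_1,l_2\rangle$ corresponding to $v_i[v_j,T_\lambda]-v_j[v_i,T_\lambda]$, which by (2.3) equals $-[v_i,v_j]T_\lambda$; so we get $\delta\lrcorner(e_ie_jl_\lambda)$. Now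
$$\beta(a\lrcorner(e_1e_2e_3l_\lambda))=v_1\beta(e_2e_3l_\lambda)-v_2\beta(e_1e_3l_\lambda)+v_3\beta(e_1e_2l_\lambda)-xT_\lambda\varepsilon'.$$
The coefficient of $e_1'$ is $v_2[v_3,T_\lambda]-v_3[v_2,T_\lambda]=-[v_2,v_3]T_\lambda=d_1T_\lambda$. In the same way $e_2'$ and $e_3'$ have the coefficients $-(v_1[v_3,T_\lambda]-v_3[v_1,T_\lambda])=d_2T_\lambda$ and $v_1[v_2,T_\lambda]-v_2[v_1,T_\lambda]=d_3T_\lambda$. So the whole expression is $-T_\lambda a_3(e)$, and
$$p(e_1e_2e_3l_\lambda)=-T_\lambda .\tag{3.1}$$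
A unit appears. Concretely, let $R$ be $k[x_1,x_2,x_3]$ localized at the origin, with the columns $v_1,v_2,v_3$ of $\begin{pmatrix}x_1&x_2&x_3\\0&x_1&x_2\end{pmatrix}$ and $x=x_3$. Here $I_2(v)=(x_1^2,\,x_1x_2,\,x_2^2-x_1x_3)$ has radical $(x_1,x_2)$. An associated prime $P$ of $N$ contains $(x_1,x_2)$ and has $\operatorname{depth}R_P=\operatorname{pd}N_P\le2$, so $P=(x_1,x_2)$ and $x_3$ is $N$-regular. Link $M=N/x_3N$ along $G=\langle e_1,e_2,e_3,l_2\rangle$. The minors have grade $3$, since $[v_3,x_3T_2]=x_3^2$. The link is the cokernel of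
$$\begin{pmatrix}x_1&x_2&x_3&0&0\\0&x_1&x_2&x_3&-1\end{pmatrix},$$
which is $R/(x_1,x_2,x_3)$. Adding $R\xrightarrow{1}R$ in degrees $2,1$ turns the format of $N/xN$ into $(2,6,5,1)$ and changes none of the computed values of $p$. On this module the guess is right: one link reaches a complete intersection.

**Second test.** Let $P=k[x,y,z]$, $R=P_{(x,y,z)}$ and
$$J=(x^3,\;x^2y-z^3,\;x^2z-y^3,\;xyz,\;y^2z^2).$$

*Hilbert function.* The first three generators $f_1,f_2,f_3$ vanish together only at the origin, so they are a regular sequence and $A=P/(f_1,f_2,f_3)$ has length $27$. In $A$ we have $x^3=0$, $z^3=x^2y$, $y^3=x^2z$. The last two substitutions lower the degree in $y,z$, so the $27$ monomials $x^iy^jz^l$ with $i,j,l\le2$ span $A$, and they form a basis. Here $xyz\cdot x^2=0$, $xyz\cdot y^2=x^3z^2=0$, $xyz\cdot z^2=x^3y^2=0$, $y^2z^2\cdot y=x^2z^3=x^4y=0$ and $y^2z^2\cdot z=x^2y^3=x^4z=0$. So $J/(f_1,f_2,f_3)$ is spanned by the eight basis monomials divisible by $xyz$ together with $y^2z^2$, and $y^2z^2$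 is not a multiple of $xyz$ in $A$. Hence $P/J$ has Hilbert function $(1,3,6,6,2)$, and $J$ is minimally generated by four cubics and one quartic.

*Socle.* The top degree has basis $x^2y^2,x^2z^2$. For $u=c_1x^2y+c_2x^2z+c_3xy^2+c_4y^2z+c_5xz^2+c_6yz^2$ in degree $3$ we get $xu=c_3x^2y^2+c_5x^2z^2$, $yu=c_1x^2y^2+c_4x^2z^2$, $zu=c_6x^2y^2+c_2x^2z^2$. In degree $2$, with $u=c_1x^2+c_2y^2+c_3z^2+c_4xy+c_5xz+c_6yz$, we get $xu=c_2xy^2+c_3xz^2+c_4x^2y+c_5x^2z$, and if these coefficients vanish, $yu=c_1x^2y+c_6y^2z$. In degree $1$, $x(c_1x+c_2y+c_3z)=c_1x^2+c_2xy+c_3xz$. So there is no socle below degree $4$, and the socle is two-dimensional.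

*Resolution.* The minimal resolution of $P/J$ has ranks $1,5,6,2$, the $6$ because the alternating sum is $0$. From $(1+3t+6t^2+6t^3+2t^4)(1-t)^3=1-4t^3-t^4+6t^5-2t^7$ and the known degrees at the other places, it is
$$0\to P(-7)^2\to P(-5)^6\to P(-3)^4\oplus P(-4)\to P .$$
Dualizing, shifting and localizing: $M=\operatorname{Ext}^3_R(R/J,R)$ is perfect with minimal resolution of format $(2,6,5,1)$ and generators in degrees $0^2$; $2^6$; $3,4^4$; $7$. (The Hilbert function of $M$, up to shift, is $(2,6,6,3,1)$.) The entries of $a_1$ are quadrics. Choose $\beta$ homogeneous over $P$. In $p(y)a_3(e)=\beta(a\lrcorner y)$, with $y$ a product of four basis elements, the right side has degree $2\cdot4=8$ and $e$ has degree $7$. So all values of $p$ on basis elements are *linear* forms. Every other choice of comparison data changes $p$ by $H(a\lrcorner\,\cdot\,)$, which is $0$ mod $\mathfrak m$. Hence $p\equiv0$ mod $\mathfrak m$ for every choice. The link of $M$ along any admissible rank-$4$ summand has a presentation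 matrix with entries in $\mathfrak m$: it needs two generators.

This is the exact point where the first plan stops: the case $a_1\equiv0$ and $p\equiv0$ mod $\mathfrak m$. What helps is a third map $s:F_1\to F_0$, quadratic in the data that produce $p$ linearly, such that $a_1,p,s$ *together* are always onto $F_0$ (Section 6). When $a_1$ and $p$ vanish mod $\mathfrak m$, then $s$ does not. A double link then turns a value of $s$ into a value of the map $p''$ of the new module (Section 7). First we prepare general choices and ideals.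

## 4. General choices of four relations

We use: $\operatorname{grade}J\ge d$ if and only if $\operatorname{depth}R_P\ge d$ for all primes $P\supseteq J$. If $\operatorname{grade}J\ge d$, then
$$\{P\supseteq J:\operatorname{depth}R_P=d\}\ \text{is finite},\tag{4.1}$$
because a regular sequence $\underline x\subset J$ of length $d$ is a maximal regular sequence in $R_P$ for such $P$, so $P\in\operatorname{Ass}(R/\underline x)$.

**The general-choice argument.** Let $W\subsetneq\kappa(P)^n$ be a proper subspace, $\kappa(P)$ the residue field of $R_P$. Then $\{g\in R^n:g\otimes\kappa(P)\in W\}$ is a proper submodule of $R^n$, as $R^n$ spans $\kappa(P)^n$. By Nakayama its image in $k^n$ is a proper subspace. So finitely many conditions of this kind are avoided by every $g$ whose residue lies outside finitely many proper subspaces of $k^n$, and such $g$ exist because $k$ is infinite.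

**One-parameter version.** If $b\in\kappa(P)^n\setminus W$ and $c\in\kappa(P)^n$, then $c+\eta b\in W$ for $\eta$ in at most one residue class mod $\mathfrak m$: if $\eta-\eta'$ is a unit of $R$ and both lie in the set, then $(\eta-\eta')b\in W$, so $b\in W$.

**Lemma 2.** Let $a_1:R^n\to R^2$, $n\ge4$, with $\operatorname{grade}I_2(a_1)\ge3$. One can choose successively $g_1,\dots,g_4\in R^n$, where at step $j$ the residue of $g_j$ need only avoid finitely many proper subspaces of $k^n$ depending on $g_1,\dots,g_{j-1}$, such that with $v_i=a_1(g_i)$: the $g_i$ are independent mod $\mathfrak m$; $\operatorname{grade}I_2(v_1,v_2,v_3)\ge2$; and for each $P$ in the finite set $\Lambda=\{P\supseteq I_2(v_1,v_2,v_3):\operatorname{depth}R_P=2\}$ the span $W_P$ of $v_1,v_2,v_3$ in $\kappa(P)^2$ is a line with $v_4\notin W_P$. Moreover, if $v\in R^2$ satisfies $v\notin W_P$ for all $P\in\Lambda$, then $\operatorname{grade}I_2(v_1,v_2,v_3,v)\ge3$; in particular $\operatorname{grade}I_2(v_1,\dots,v_4)\ge3$. Finitely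 many further proper subspaces may be avoided at each step.

*Proof.* For independence, at step $j$ avoid the span of the residues of $g_1,\dots,g_{j-1}$, of dimension $\le3<n$. If $\operatorname{depth}R_P\le2$, then $P\not\supseteq I_2(a_1)$, so $a_1\otimes\kappa(P)$ is onto, the preimage of a proper subspace of $\kappa(P)^2$ is proper, and the general-choice argument applies. All sets of primes below are finite by (4.1).

**Step 1 ($I_1(v_1)$ has grade $\ge1$).** Take $v_1\ne0$ in $\kappa(P)^2$ for all $P\in\operatorname{Ass}R$, that is, at all primes of depth $0$.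

**Step 2 ($I_2(v_1,v_2)$ has grade $\ge1$, $I_1(v_1,v_2)$ has grade $\ge2$).** Take $v_2\notin\kappa(P)v_1$ for $P\in\operatorname{Ass}R$, and $v_2\ne0$ at the depth-$1$ primes containing $I_1(v_1)$.

**Step 3 ($I_2(v_1,v_2,v_3)$ has grade $\ge2$, $I_1(v_1,v_2,v_3)$ has grade $\ge3$).** At the depth-$1$ primes $P\supseteq I_2(v_1,v_2)$ the vectors $v_1,v_2$ have rank exactly $1$, as $\operatorname{grade}I_1(v_1,v_2)\ge2$; take $v_3$ outside their span. At the depth-$2$ primes containing $I_1(v_1,v_2)$ take $v_3\ne0$.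

**Step 4 ($v_4$).** At $P\in\Lambda$ the rank of $v_1,v_2,v_3$ is exactly $1$, since $\operatorname{grade}I_1(v_1,v_2,v_3)\ge3$. Take $v_4\notin W_P$.

For the last claim, a prime $P\supseteq I_2(v_1,v_2,v_3,v)$ has $\operatorname{depth}R_P\ge2$. Depth $2$ would give $P\in\Lambda$, where $v\notin W_P$ makes the rank $2$, a contradiction. $\square$

*Remark.* If $v_1,v_2,v_3,v$ are values of the first map of a resolution of a perfect module, then $I_2(v_1,v_2,v_3,v)$ lies in an ideal of grade $3$, so its grade is exactly $3$.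

## 5. Perfect ideals of formats $(1,5,5,1)$ and $(1,4,5,2)$

**Lemma 3.** Let $J$ be a perfect ideal of grade $3$. If $R/J$ has a free resolution (minimal or not) of format $(1,5,5,1)$ or $(1,4,5,2)$, then $R/J$ is joined by classical links to a complete intersection, by at most $2$, respectively at most $3$, links.

*Proof, format $(1,5,5,1)$.*

**Step 1 (reduction to Pfaffians).** The last rank of the minimal resolution is $1$, since $\operatorname{pd}R/J=3$. So its format is $(1,n,n,1)$ with $3\le n\le5$. Then $\operatorname{Ext}^3(R/J,R)$ is cyclic with annihilator $J$, so it is isomorphic to $R/J$, and $J$ is a Gorenstein ideal of grade $3$. By Buchsbaum–Eisenbud (Amer. J. Math. 99 (1977), Thm 2.1), $n$ is odd, and if $n=5$ the minimal resolution is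
$$0\to R\xrightarrow{y^T}R^5\xrightarrow{X}R^5\xrightarrow{y}R,\qquad y_i=(-1)^iP_i,$$
with $X=(x_{ij})$ alternating with entries in $\mathfrak m$ and $P_i$ the Pfaffian of $X$ with row and column $i$ deleted. (Here $y$ is used both as the row giving the first map and as the vector in $R^5$ to which $1\in R$ is sent.) If $n=3$, then $J$ is generated by three elements and has grade $3$, and we are done. Let $n=5$.

**Step 2 (making $y_1,y_2,y_3$ a regular sequence).** As a column, $yy^T$ is the adjugate of $X$. For invertible $g$ the adjugate of $gXg^T$ is $\det(g)^2g^{-T}(yy^T)g^{-1}$. In the generic situation, over a domain, this shows that replacing $X$ by $gXg^T$ replaces $y$ by $\pm\det(g)g^{-T}y$, and the new complex is isomorphic to the old one. So arbitrary invertible changes of the five generators are allowed, up to a unit. At a prime $P$ with $\operatorname{depth}R_P\le2$ we have $J\not\subseteq P$, so the row $y$ is nonzero over $\kappa(P)$. By general choice we may assume that $y_1,y_2,y_3$ is a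 regular sequence. Explicitly,
$$P_1=x_{23}x_{45}-x_{24}x_{35}+x_{25}x_{34},\quad P_2=x_{13}x_{45}-x_{14}x_{35}+x_{15}x_{34},\quad P_3=x_{12}x_{45}+D,\quad D=x_{15}x_{24}-x_{14}x_{25}.$$

**Step 3 (first link).** *We compute the comparison map needed in (2.6).* Let $f_1,\dots,f_5$ be the standard basis and
$$u^{12}=(0,0,x_{45},-x_{35},x_{34})^T,\quad u^{13}=(0,x_{45},0,-x_{25},x_{24})^T,\quad u^{23}=(x_{45},0,0,-x_{15},x_{14})^T.$$
Multiplying out the five rows (for instance the rows of $Xu^{12}$ are $P_2$, $P_1$, $-x_{34}x_{35}+x_{35}x_{34}=0$, $-x_{34}x_{45}+x_{45}x_{34}=0$, $-x_{35}x_{45}+x_{45}x_{35}=0$) gives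
$$Xu^{12}=P_2f_1+P_1f_2,\qquad Xu^{13}=P_3f_1-P_1f_3,\qquad Xu^{23}=-P_3f_2-P_2f_3.$$
As $y_1=-P_1$, $y_2=P_2$, $y_3=-P_3$,
$$y_1f_2-y_2f_1=-Xu^{12},\qquad y_1f_3-y_3f_1=Xu^{13},\qquad y_2f_3-y_3f_2=-Xu^{23}.$$
So $e_i\mapsto f_i$, $e_1e_2\mapsto-u^{12}$, $e_1e_3\mapsto u^{13}$, $e_2e_3\mapsto-u^{23}$ is part of a comparison map from the Koszul complex on $y_1,y_2,y_3$. If $e_1e_2e_3\mapsto\epsilon$, then $\epsilon y=-y_1u^{23}-y_2u^{13}-y_3u^{12}$. The third coordinate gives $\epsilon y_3=-x_{45}y_3$, so $\epsilon=-x_{45}$, as $y_3$ is a nonzerodivisor. By (2.6), $J$ is linked to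
$$J_1=(y_1,y_2,y_3,x_{45})\subseteq\mathfrak m,$$
a perfect ideal of grade $3$.

**Step 4 (a regular sequence for the second link).** For $P\in\operatorname{Ass}R/(y_1,y_2)$ we have $y_3\notin P$, so $x_{45}+\eta y_3\in P$ for at most one residue class of $\eta$. Choose $\eta\in R$ such that $z=x_{45}+\eta y_3$ avoids all these $P$. Then $y_1,y_2,z$ is a regular sequence in $\mathfrak m$. Put $\mu=1-\eta x_{12}$, a unit, and $\nu=\eta\mu^{-1}$. From $z=x_{45}-\eta P_3=\mu x_{45}-\eta D$ we get $x_{45}=\mu^{-1}z+\nu D$.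

**Step 5 (a complete intersection linked to $J_1$).** Put
$$A'=x_{35}-\nu(x_{23}x_{15}-x_{13}x_{25}),\qquad B'=x_{34}-\nu(x_{23}x_{14}-x_{13}x_{24}).$$
Then $-x_{24}A'+x_{25}B'=-x_{24}x_{35}+x_{25}x_{34}+\nu x_{23}D$, because the terms with $x_{13}x_{24}x_{25}$ cancel. Likewise $-x_{14}A'+x_{15}B'=-x_{14}x_{35}+x_{15}x_{34}+\nu x_{13}D$. Substituting $x_{45}=\mu^{-1}z+\nu D$,
$$P_1=\mu^{-1}x_{23}z-x_{24}A'+x_{25}B',\qquad P_2=\mu^{-1}x_{13}z-x_{14}A'+x_{15}B'.$$
So $(y_1,y_2,z)\subseteq(A',B',z)\subseteq\mathfrak m$. An ideal of grade $3$ generated by three elements is generated by a regular sequence, namely these elements; hence $A',B',z$ is a regular sequence. We have $y_1=x_{24}A'-x_{25}B'-\mu^{-1}x_{23}z$ and $y_2=-x_{14}A'+x_{15}B'+\mu^{-1}x_{13}z$, so the matrix expressing $y_1,y_2,z$ in $A',B',z$ has determinant $x_{24}x_{15}-x_{25}x_{14}=D$. Its exterior powers form a comparison map of Koszul complexes with last entry $D$, so by (2.6)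
$$(y_1,y_2,z):(A',B',z)=(y_1,y_2,z,D).$$
Modulo $z$, $P_3\equiv x_{12}\nu D+D=\mu^{-1}(\eta x_{12}+\mu)D=\mu^{-1}D$. So $(y_1,y_2,z,D)=(y_1,y_2,z,y_3)=J_1$, and $J_1$ is linked to $(A',B',z)$. This makes at most two links.

*Proof, format $(1,4,5,2)$.* By general choice take three elements of $J$, images of elements of $R^4$ that are independent mod $\mathfrak m$, forming a regular sequence $\underline x$. If $J=(\underline x)$ we are done. Otherwise $R/((\underline x):J)\ne0$ is resolved by the dual mapping cone $F_1^*\to F_2^*\oplus K_1^*\to F_3^*\oplus K_2^*\to K_3^*$, of ranks $4,8,5,1$. Here $F_1^*\to K_1^*$ is onto, so $R^3$ cancels and the format becomes $(1,5,5,1)$. Apply the first part. This makes at most three links. $\square$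

## 6. A third map $s$, and the surjectivity of $(a_1,p,s)$

Let $\mathbb F$ be a resolution of $M$ of format $(2,6,5,1)$, $F_3=Re$, $\varepsilon=a_3(e)\in F_2$. Fix comparison data on all of $F_1$. Then $p:\wedge^4F_1\to S_1=F_0$ satisfies
$$p(y)\,\varepsilon=\beta(a\lrcorner y),\qquad p(a\lrcorner y)=0\quad(y\in\wedge^5F_1).\tag{6.1}$$
Fix a generator $\omega\in\wedge^6F_1$.

### 6.1. The punctured spectrum along $I_2(a_1)$

Let $I=I_2(a_1)=(x_1,\dots,x_m)$, of grade $3$, $U=\operatorname{Spec}R\setminus V(I)$ and $U_i=D(x_i)$. The Čech complex $0\to R\to\prod R_{x_i}\to\prod R_{x_ix_j}\to\cdots$ computes local cohomology, and $H^j_I(R)=0$ for $j<3$. So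
$$H^0(U,\mathcal O)=R,\qquad H^1(U,\mathcal O)=H^2_I(R)=0,$$
and the same holds for finite free modules. Since $I\subseteq\operatorname{Ann}M$, $\mathbb F$ is split exact on each $D(x)$, $x\in I$. So on $U$ the kernel $K=\ker a_1$ is locally free of rank $4$, and there are exact sequences
$$0\to K\to F_1\to F_0\to0,\qquad0\to\mathcal O\xrightarrow{\varepsilon}F_2\xrightarrow{a_2}K\to0$$
on $U$, split over every $D(x)$, $x\in I$. (We use the same letters for restricted sheaves.)

Here is the guiding principle. If $w:V\to F_0$ is a map of free modules that is onto on $U$ and $H^1(U,\ker w)=0$, then $V=H^0(U,V)\to H^0(U,F_0)=F_0$ is onto. For $w=a_1$ the kernel is $K$, and $H^1(U,K)$ cannot vanish, as $M\ne0$. We shall enlarge $a_1$ to a map whose kernel on $U$ has a filtration with *free* quotients.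

### 6.2. Unipotent maps of rank $27$

Let $V=F_1\oplus\wedge^4F_1\oplus F_1$, of rank $6+15+6=27$. For $h\in\wedge^3F_1^*$ put
$$N_h(x,y,x')=(h\lrcorner y,\;x'\wedge(h\lrcorner\omega),\;0).$$
Then $N_hN_{h'}(x,y,x')=(B_{h,h'}(x'),0,0)$ with $B_{h,h'}(x)=h\lrcorner(x\wedge(h'\lrcorner\omega))$, and products of three such maps vanish. By (2.1) for $h'$ and $x\wedge\omega=0$, $x\wedge(h'\lrcorner\omega)=(\iota_xh')\lrcorner\omega$. So $B_{h,h'}(x)=(h\wedge\iota_xh')\lrcorner\omega$.

*How far are these maps from commuting?* We have $\iota_x(h\wedge h')=h'\wedge\iota_xh-h\wedge\iota_xh'$, and (2.1) for $\Theta\in\wedge^6F_1^*$ gives $(\iota_x\Theta)\lrcorner\omega=(\Theta\lrcorner\omega)x$. Hence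
$$B_{h,h'}-B_{h',h}=-\tau(h,h')\,\mathrm{id},\qquad\tau(h,h')=(h\wedge h')\lrcorner\omega.\tag{6.2}$$
If $h$ is decomposable, then $h\wedge\iota_xh=0$, so $B_{h,h}=0$.

The exponential of $N_h$ is $1+N_h+\frac12N_h^2$. This suggests putting $q(h)=\frac12B_{h,h}\in\operatorname{End}(F_1)$. Only the following properties of $q$ are used, and they are valid after any base change $R\to A$.

* **(q1)** $q(h)+q(h')+B_{h,h'}=q(h+h')+\sigma(h,h')\,\mathrm{id}$ with $\sigma$ a bilinear form (here $\sigma=-\frac12\tau$); also $q(0)=0$.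
* **(q2)** If $h$ is decomposable, $q(h)$ is a scalar (here $0$).
* **(q3)** Let $a\in F_1^*\otimes A$, $h\in\wedge^3F_1^*\otimes A$, $p(y)=a(h\lrcorner y)$, and let $g_1,\dots,g_6$ be a basis of $F_1\otimes A$ with $g_1\wedge\dots\wedge g_6=\omega$. Write $p_{ijkl}=p(g_ig_jg_kg_l)$. Then for $i<j$ in $\{1,2,3\}$
$$a(g_i)\,a(q(h)g_j)-a(g_j)\,a(q(h)g_i)=-\bigl(p_{1234}p_{ij56}-p_{1235}p_{ij46}+p_{1236}p_{ij45}\bigr).$$

*Proof.* (q1): $q(h)+q(h')+B_{h,h'}-q(h+h')=\frac12(B_{h,h'}-B_{h',h})$; use (6.2). (q2) was noted above.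

(q3): *we first get an identity without coordinates.* Let $\Theta=a\wedge h$, so $p(y)=\Theta\lrcorner y$. Put $\eta=h\lrcorner\omega$ and $\pi=a\lrcorner\eta=\Theta\lrcorner\omega\in\wedge^2F_1$. Then $a(B_{h,h}x)=a\lrcorner(h\lrcorner(x\wedge\eta))=p(x\wedge\eta)$, and $p(a\lrcorner y)=(a\wedge h\wedge a)\lrcorner y=0$. Applying $p$ to $a\lrcorner(x_1\wedge x_2\wedge\eta)=a(x_1)x_2\wedge\eta-a(x_2)x_1\wedge\eta+x_1\wedge x_2\wedge\pi$ gives
$$a(x_1)\,a(B_{h,h}x_2)-a(x_2)\,a(B_{h,h}x_1)=-p(x_1\wedge x_2\wedge\pi).\tag{6.3}$$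
*Now we expand $\pi$ in the basis.* Writing $\omega=\operatorname{sgn}(\mathcal I,k,l)\,g_{\mathcal I}\wedge g_kg_l$ with $\mathcal I$ the complement of $\{k,l\}$, we get $\pi=\sum_{k<l}\operatorname{sgn}(\mathcal I,k,l)\,p(g_{\mathcal I})\,g_kg_l$. Let $\{i,j,b\}=\{1,2,3\}$. In $p(g_ig_j\pi)$ only $\{k,l\}\subset\{b,4,5,6\}$ contributes, so
$$p(g_ig_j\pi)=\sum\operatorname{sgn}(i,j,m,n,k,l)\,p_{ijmn}\,p_{ijkl},\qquad k<l,\ m<n,\ \{k,l,m,n\}=\{b,4,5,6\},$$
and each summand is independent of the order inside each pair. Each of the three splittings into pairs occurs twice, with the same sign, since exchanging two pairs is an even permutation. The signs of $(i,j,b,5,4,6)$ and $(i,j,b,6,4,5)$ are $-$ and $+$ times that of $(i,j,b,4,5,6)$, and $\operatorname{sgn}(i,j,b,4,5,6)\,p_{ijbk}=p_{123k}$. So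
$$p(g_ig_j\pi)=2\bigl(p_{1234}p_{ij56}-p_{1235}p_{ij46}+p_{1236}p_{ij45}\bigr).\tag{6.4}$$
Put $x_1=g_i$, $x_2=g_j$ in (6.3) and divide by $2$. $\square$

Put $Z(x,y,x')=(x',0,0)$, and for scalars $t$ and $v=(x,y,x')$ let
$$E(h,t)(v)=v+N_hv+\bigl((q(h)+t)x',0,0\bigr).$$
In a product $E(h,t)E(h',t')$ the only mixed term that survives is $N_hN_{h'}$, so by (q1)
$$E(h,t)E(h',t')=E\bigl(h+h',\,t+t'+\sigma(h,h')\bigr).\tag{6.5}$$
So these maps form a group with identity $E(0,0)$, the inverse of $E(h,t)$ being $E(-h,-t+\sigma(h,h))$. Also $E(h,t)=E(h,0)+tZ$ and $ZE(h,t)=Z$. Let $w_0:V\to F_0$, $w_0(x,y,x')=a_1(x)$.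

### 6.3. Locally, $p$ comes from $a_1$

On $U_i$ choose a retraction $r_i:F_2\to\mathcal O$, $r_i(\varepsilon)=1$, and put $h_i=-r_i\circ\beta\in\wedge^3F_1^*\otimes\mathcal O(U_i)$. Then
$$a(h_i\lrcorner y)=(a\wedge h_i)\lrcorner y=-h_i\lrcorner(a\lrcorner y)=r_i\beta(a\lrcorner y)=p(y).$$
On $U_{ij}=U_i\cap U_j$ the map $r_i-r_j$ kills $\varepsilon$, so $r_i-r_j=f_{ij}\circ a_2$ with $f_{ij}\in K^*$. Lift $f_{ij}$ to $F_1^*$. Then $(h_i-h_j)\lrcorner y=-f_{ij}(a_2\beta(y))=-f_{ij}\lrcorner(\delta\lrcorner y)$, that is,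
$$h_i-h_j=-\delta\wedge f_{ij},\tag{6.6}$$
independently of the lift, since $\delta\wedge a^\lambda=0$. As $a^\lambda\wedge\delta=0$, we also have $w_0N_{\delta\wedge f}=0$ for every $f$.

**Proposition 4.**
(a) There are $s:F_1\to F_0$ and $t_i\in\mathcal O(U_i)$ such that $w:=(a_1,p,s):V\to F_0$ satisfies $w|_{U_i}=w_0E(h_i,t_i)$ for all $i$.
(b) Any such $w$ is surjective (over $R$).
(c) For every basis with $g_1\wedge\dots\wedge g_6=\omega$ and $i<j$ in $\{1,2,3\}$, in $S_2$:
$$a(g_i)s(g_j)-a(g_j)s(g_i)=-(p_{1234}p_{ij56}-p_{1235}p_{ij46}+p_{1236}p_{ij45}).$$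
(d) If $\beta$ is replaced by $\beta+a_3H$, i.e. $p$ by $p+H(a\lrcorner\,\cdot\,)$, with $H\in(\wedge^3F_1)^*=\wedge^3F_1^*$ (using $F_3=Re\cong R$), then $\tilde w=wE(-H,0)$ is as in (a) for the new data. If $a_1\equiv0$ and $p\equiv0$ mod $\mathfrak m$, then $\tilde s\equiv s$ mod $\mathfrak m$.

*Proof of (a).* *We correct the local maps $w_0E(h_i,0)$ by scalars so that they glue.* Put $h_0=h_i-h_j$ on $U_{ij}$. By (6.6) it is decomposable, so $q(h_0)=u_0\,\mathrm{id}$ by (q2), and $w_0N_{h_0}=0$. Hence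
$$w_0E(h_0,u)=w_0+(u_0+u)\,w_0Z.\tag{6.7}$$
As $E(h_i,0)=E(h_0,-\sigma(h_0,h_j))E(h_j,0)$ and $ZE(h_j,0)=Z$, we get $w_0E(h_i,0)=w_0E(h_j,0)+c_{ij}w_0Z$ for a function $c_{ij}$ on $U_{ij}$. Comparing third components, $a_1q(h_i)-a_1q(h_j)=c_{ij}a_1$. As $a_1$ is onto on $U$, the $c_{ij}$ form a Čech cocycle. By $H^1(U,\mathcal O)=0$ we can write $c_{ij}=t_j-t_i$. Then the maps $a_1(q(h_i)+t_i)$ agree on overlaps and glue to $s$ over $U$, which extends to $R$ because $H^0(U,\mathcal O)=R$. The second component of $w_0E(h_i,t_i)$ is $y\mapsto a_1(h_i\lrcorner y)=p(y)$, and the first is $a_1$.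

*Proof of (c).* On $U_i$ we have $s(x)=a(q(h_i)x)+t_ia(x)$ and $p(y)=a(h_i\lrcorner y)$. So the identity holds over $\mathcal O(U_i)[T_1,T_2]$ by (q3), the $t_i$ cancelling. Hence it holds over $R$, as $R=H^0(U,\mathcal O)$ injects into $\prod\mathcal O(U_i)$.

*Proof of (d).* The new $h_i$ is $-r_i(\beta+\varepsilon H)=h_i-H$, and by (6.5) $w_0E(h_i,t_i)E(-H,0)=w_0E(h_i-H,\,t_i+\sigma(h_i,-H))$. Further $\tilde s(x')=w(E(-H,0)(0,0,x'))=s(x')-p(x'\wedge(H\lrcorner\omega))+a_1(q(-H)x')$, which gives the congruence.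

*Proof of (b).* We follow the guiding principle: $w$ is onto on $U$, since already $a_1$ is, and we must show $H^1(U,\ker w)=0$.

**Step 1 (transition maps).** Let $n_i=E(h_i,t_i)$. On $U_{ij}$, $n_in_j^{-1}=E(h_0,u)$ for some $u$, and $w_0n_in_j^{-1}=w_0$ because $w_0n_i=w=w_0n_j$. By (6.7), $(u_0+u)a_1=0$, so $u=-u_0$, and
$$n_in_j^{-1}=1+N_{h_0}=1-N_{\delta\wedge f_{ij}}.\tag{6.8}$$

**Step 2 (a filtration stable under the transitions).** Let $\chi=\delta\lrcorner\omega$. Locally on $U$ choose a basis of $F_1$ consisting of a basis of $K$ and of $l_1,l_2$ with $a^\lambda(l_\nu)$ equal to $1$ if $\lambda=\nu$ and $0$ otherwise. For $c\in\wedge K$ of even degree, $\delta\lrcorner(c\wedge l_1\wedge l_2)=-c$. Hence $\chi$ generates $\wedge^4K$, and $\delta\lrcorner:\wedge^4F_1\to\wedge^2K$ is onto with kernel $\wedge^3K\wedge F_1$. For $f=f_{ij}$ we have $(\delta\wedge f)\lrcorner y=f\lrcorner(\delta\lrcorner y)$ and $(\delta\wedge f)\lrcorner\omega=f\lrcorner\chi\in\wedge^3K$. So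
$$N_{\delta\wedge f}(x,y,x')=\bigl(f\lrcorner(\delta\lrcorner y),\;x'\wedge(f\lrcorner\chi),\;0\bigr).$$
For $x'\in K$ we have $x'\wedge\chi=0$, hence $x'\wedge(f\lrcorner\chi)=f(x')\chi$. It follows that the subbundles of $V|_U$
$$V_5^0=0\oplus\wedge^4K\oplus K,\qquad V_{15}^0=0\oplus(\wedge^3K\wedge F_1)\oplus F_1,\qquad V_{25}^0=K\oplus\wedge^4F_1\oplus F_1=\ker w_0$$
are stable under $N_{\delta\wedge f_{ij}}$ (the indices are the ranks). By (6.8) and its analogue with $i,j$ exchanged, the $n_i^{-1}V^0_\bullet$ glue to subbundles $V_5\subset V_{15}\subset V_{25}=\ker w$ on $U$. In the coordinates $v_i=n_iv$ we have $v_i=(1-N_{\delta\wedge f_{ij}})v_j$. We identify the three quotients.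

**Step 3 ($V_5\cong F_2$).** Write elements of $V_5^0$ as $(m\chi,x)$. The transition is $m_i=m_j-f_{ij}(x)$, $x_i=x_j$. The map $z\mapsto(-r_i(z)\chi,\;a_2z)$ is compatible, since $r_i=r_j+f_{ij}a_2$. It is an isomorphism, since $(r_i,a_2):F_2\cong\mathcal O\oplus K$.

**Step 4 ($V_{15}/V_5\cong F_2^*\otimes F_0$).** We have $(\wedge^3K\wedge F_1)/\wedge^4K\cong\wedge^3K\otimes F_0\cong K^*\otimes F_0$ via $c\wedge x\mapsto c\otimes a_1(x)$ and $g\lrcorner\chi\leftrightarrow g$, and $F_1/K\cong F_0$ via $a_1$. As $x'\wedge(f\lrcorner\chi)=-(f\lrcorner\chi)\wedge x'$, the transition on pairs $(\Xi,v)\in K^*\otimes F_0\oplus F_0$ is $\Xi_i=\Xi_j+f_{ij}\otimes v$, $v_i=v_j$. Write $\theta\in F_2^*\otimes F_0$ as $\theta=r_i\otimes m+g_i\circ a_2$ with $m=\theta(\varepsilon)$ and $g_i\in K^*\otimes F_0$. From $r_i-r_j=f_{ij}a_2$ we get $g_i=g_j-f_{ij}\otimes m$. So $\theta\mapsto(-g_i,m)$ is a compatible isomorphism.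

**Step 5 ($V_{25}/V_{15}\cong\wedge^2F_2$).** The quotient $V_{25}^0/V_{15}^0$ is $K\oplus\wedge^2K$, via $\delta\lrcorner$ on the second summand, with transition $(x,\xi)\mapsto(x-f_{ij}\lrcorner\xi,\;\xi)$. The map $\zeta\mapsto(-a_2(r_i\lrcorner\zeta),\;\wedge^2a_2\,\zeta)$ is compatible, since $a_2((f_{ij}a_2)\lrcorner\zeta)=f_{ij}\lrcorner(\wedge^2a_2\,\zeta)$. It is an isomorphism: $F_2=\mathcal O\varepsilon\oplus\ker r_i$ with $a_2:\ker r_i\cong K$, and $\zeta=\varepsilon\wedge z+\zeta'$ with $z\in\ker r_i$, $\zeta'\in\wedge^2\ker r_i$ goes to $(-a_2z,\;\wedge^2a_2\,\zeta')$.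

**Step 6 (conclusion).** All three quotients are restrictions of free modules, so their $H^1(U,-)$ vanish. By the sequences $0\to V_5\to V_{15}\to V_{15}/V_5\to0$ and $0\to V_{15}\to V_{25}\to V_{25}/V_{15}\to0$, $H^1(U,\ker w)=0$, and $w$ is onto. $\square$

For the second module of Section 3, $a_1$ and $p$ vanish mod $\mathfrak m$, so (b) says that $s$ itself is onto $F_0$.

## 7. A double link that turns a value of $s$ into a value of $p$

**Proposition 5.** Let $\mathbb F$ be of format $(2,6,5,1)$ with $a_1\equiv0$ and $p\equiv0$ mod $\mathfrak m$. Then there are direct BR-links $M\sim M'\sim M''$ such that $M''$ is perfect with a free resolution of format $(2,6,5,1)$ with $a_1''\equiv0$ mod $\mathfrak m$ and with comparison data satisfying $p''\not\equiv0$ mod $\mathfrak m$.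

*Proof.*

**Step 1 (choices).** *We need a basis for which two links in a row are admissible and $s(g_1)$ is visible mod $\mathfrak m$.* Fix $w=(a_1,p,s)$ as in Proposition 4(a). By Proposition 4(b), $s\not\equiv0$ mod $\mathfrak m$. Choose $g_1,\dots,g_4$ by Lemma 2 with also $s(g_1)\not\equiv0$ mod $\mathfrak m$ (one more proper subspace to avoid). Complete them to a basis of $F_1$ and scale $g_6$ so that $g_1\wedge\dots\wedge g_6=\omega$. Put $v_i=a(g_i)\in S_1$ for $i=1,\dots,6$.

For $P\in\Lambda$ (as in Lemma 2) we have $v_4\notin W_P$, so $p(g_1g_2g_3g_4)+\eta v_4\in W_P$ for at most one residue class of $\eta$. Choose $\eta\in R$ avoiding these for all $P\in\Lambda$. Replace $\beta$ by $\beta+a_3H$ with $H(g_1g_2g_3)=-\eta$ and $H=0$ on the other basis triples, and $w$ by $\tilde w$ of Proposition 4(d). Since $a\lrcorner g_{1234}=v_1g_{234}-v_2g_{134}+v_3g_{124}-v_4g_{123}$, the value $p(g_1g_2g_3g_4)$ becomes $p(g_1g_2g_3g_4)+\eta v_4$. Still $p\equiv0$ mod $\mathfrak m$ and $s(g_1)\not\equiv0$ mod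 $\mathfrak m$. Put $c_k=p(g_1g_2g_3g_k)$ for $k=4,5,6$. By Lemma 2,
$$\operatorname{grade}I_2(v_1,v_2,v_3,v_4)=3,\quad\operatorname{grade}I_2(v_1,v_2,v_3,c_4)\ge3,\quad\operatorname{grade}I_2(v_1,v_2,v_3)\ge2.$$
Write $\beta(ijl)=\beta(g_ig_jg_l)$, $[ij]=[v_i,v_j]$, $[i,c_k]=[v_i,c_k]$, $p_{ijkl}=p(g_ig_jg_kg_l)$. From (6.1) with $y=g_1g_2g_3g_k$, $k=4,5,6$,
$$v_1\beta(23k)+v_2\beta(31k)+v_3\beta(12k)-v_k\beta(123)=c_k\,\varepsilon.\tag{7.1}$$
This is invariant under cyclic permutation of $1,2,3$.

**Step 2 (the functionals $y_{ij}$).** *These elements of $F_2^*$ will be the comparison map of the second link.* For $z\in F_2$ we have $a(a_2z)=0$, so (2.2) gives $a_2\beta(g_ig_j\wedge a_2z)=\delta\lrcorner(g_ig_j\wedge a_2z)=-[ij]\,a_2z$. As $\ker a_2=R\varepsilon$, there is $y_{ij}\in F_2^*$ with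
$$y_{ij}(z)\,\varepsilon=\beta(g_i\wedge g_j\wedge a_2z)+[ij]\,z.\tag{7.2}$$
For $(i,j,l)$ a cyclic permutation of $(1,2,3)$ and $k\in\{4,5,6\}$ we claim:
$$y_{ij}(\varepsilon)=[ij],\quad y_{ij}(\beta(123))=0=y_{ij}(\beta(ijk)),\quad y_{ij}(\beta(ilk))=-[i,c_k],\quad y_{ij}(\beta(jlk))=-[j,c_k].\tag{7.3}$$
By cyclic symmetry take $(i,j,l)=(1,2,3)$. The first is clear from $a_2\varepsilon=0$. By (2.2), $g_1g_2\wedge(\delta\lrcorner g_{123})=-[12]g_{123}$ and $g_1g_2\wedge(\delta\lrcorner g_{12k})=-[12]g_{12k}$, which give the zeros. Next, $\delta\lrcorner g_{13k}=-[3k]g_1+[1k]g_3-[13]g_k$, so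
$$y_{12}(\beta(13k))\,\varepsilon=[1k]\beta(123)-[13]\beta(12k)+[12]\beta(13k)=-[1,c_k]\,\varepsilon,$$
the last step by applying $[v_1,\cdot\,]$ to (7.1), which reads $[12]\beta(31k)+[13]\beta(12k)-[1k]\beta(123)=[1,c_k]\varepsilon$. Finally $\delta\lrcorner g_{23k}=-[3k]g_2+[2k]g_3-[23]g_k$, so
$$y_{12}(\beta(23k))\,\varepsilon=[2k]\beta(123)-[23]\beta(12k)+[12]\beta(23k)=-[2,c_k]\,\varepsilon,$$
by applying $[v_2,\cdot\,]$ to (7.1), which reads $[21]\beta(23k)+[23]\beta(12k)-[2k]\beta(123)=[2,c_k]\varepsilon$.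

**Step 3 (first link).** Apply Lemma 1 with $G=\langle g_1,\dots,g_4\rangle$, and let $u_4\in F_3^*$ be dual to $e$. The module $M'$ has the resolution $0\to N\to F_2^*\to G\oplus Ru_4\to F_0$ with $a'(g_i)=v_i$, $a'(u_4)=c_4$, $a_3'(n)=n\circ a_2$,
$$a_2'(y)=y\beta(234)g_1+y\beta(314)g_2+y\beta(124)g_3-y\beta(123)g_4-y(\varepsilon)u_4.$$
As $a_1'\equiv0$ mod $\mathfrak m$, $M'\ne0$. Here $N$ has basis $g_5^*,g_6^*$, where $g_k^*$ is the dual basis of $F_1^*$.

**Step 4 (comparison data for the second link).** We use $G'=\langle g_1,g_2,g_3,u_4\rangle\subset G\oplus Ru_4$. Its minors have grade exactly $3$, by Step 1 and the remark after Lemma 2. Let $\delta'$ be formed from $a'$. Put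
$$\beta'(g_1g_2g_3)=g_4^*\circ a_2,\qquad\beta'(g_ig_ju_4)=y_{ij}\quad\text{for }(i,j)=(1,2),(2,3),(3,1).$$
*Check of $a_2'\beta'=\delta'\lrcorner$.* By (2.2) the $g_4$-coordinates of $a_2\beta(234),a_2\beta(314),a_2\beta(124),a_2\beta(123)$ are $-[23],[13],-[12],0$. So $a_2'(g_4^*\circ a_2)=-[23]g_1+[13]g_2-[12]g_3=\delta'\lrcorner g_{123}$. By (7.3),
$$a_2'(y_{12})=-[2,c_4]g_1+[1,c_4]g_2-[12]u_4,$$
$$a_2'(y_{23})=-[3,c_4]g_2+[2,c_4]g_3-[23]u_4,\qquad a_2'(y_{31})=[3,c_4]g_1-[1,c_4]g_3-[31]u_4,$$
and these are $\delta'\lrcorner(g_1g_2u_4)$, $\delta'\lrcorner(g_2g_3u_4)$, $\delta'\lrcorner(g_3g_1u_4)$ by (2.2).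

*The map $\gamma'$.* We claim $\gamma'(g_1g_2g_3u_4)=n$, where
$$n(u)=p(g_1g_2g_3\wedge u)-c_4\,g_4^*(u)\in S_1.$$
Here $n(g_i)=0$ for $i\le4$, $n(g_5)=c_5$, $n(g_6)=c_6$, so $n\in N\otimes S_1$. We have $\beta'(a'\lrcorner(g_1g_2g_3u_4))=v_1y_{23}+v_2y_{31}+v_3y_{12}-c_4(g_4^*\circ a_2)$. By (7.2), by $v_1[23]+v_2[31]+v_3[12]=0$ (which is (2.3)) and by $a(a_2z)=0$,
$$(v_1y_{23}+v_2y_{31}+v_3y_{12})(z)\,\varepsilon=\beta\bigl((a\lrcorner g_{123})\wedge a_2z\bigr)=\beta\bigl(a\lrcorner(g_{123}\wedge a_2z)\bigr)=p(g_{123}\wedge a_2z)\,\varepsilon.\tag{7.4}$$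
So $\beta'(a'\lrcorner(g_1g_2g_3u_4))=n\circ a_2=a_3'(n)$, as claimed.

**Step 5 (second link).** Apply Lemma 1 to the resolution of $M'$ and $G'$, with $u_4$ as the fourth basis vector. We have $F_2^{**}=F_2$. Let $u_5,u_6$ be the basis of $N^*$ dual to $g_5^*,g_6^*$. The map $z\mapsto-z\circ a_3'$ is $z\mapsto-\sum_{k=5,6}g_k^*(a_2z)\,u_k$. The kernel of $(G\oplus Ru_4)^*\to G'^*$ is generated by the coordinate function of $g_4$, whose composite with $a_2'$ is $y\mapsto-y\beta(123)$, i.e. the element $-\beta(123)$ of $F_2$. Changing the sign of this generator, $M''$ has the resolution $0\to Re''\to F_2\to F_1''\to F_0$, where $F_1''$ has basis $g_1,g_2,g_3,u_4,u_5,u_6$ and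
$$a''(g_i)=v_i,\qquad a''(u_k)=c_k,\qquad a_3''(e'')=\beta(123),$$
$$a_2''(z)=y_{23}(z)g_1+y_{31}(z)g_2+y_{12}(z)g_3-\sum_{k=4}^6g_k^*(a_2z)\,u_k.$$
The format is $(2,6,5,1)$, and $a''\equiv0$ mod $\mathfrak m$, so $M''\ne0$.

**Step 6 (comparison data for $M''$).** We may take
$$\beta''(g_1g_2g_3)=-\varepsilon,\qquad\beta''(g_ig_ju_k)=-\beta(ijk)\quad(i,j\le3<k),$$
and arbitrary lifts on the remaining basis triples. Indeed, by (7.3) and $a_2\varepsilon=0$, $a_2''(-\varepsilon)=-[23]g_1+[13]g_2-[12]g_3=\delta''\lrcorner g_{123}$. By (7.3), $y_{23}(\beta(12k))=[2,c_k]$, $y_{31}(\beta(12k))=-[1,c_k]$, $y_{12}(\beta(12k))=0$. By (2.2), $g_m^*(a_2\beta(12k))$ for $m\ge4$ is $-[12]$ if $m=k$ and $0$ otherwise. So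
$$a_2''(-\beta(12k))=-[2,c_k]g_1+[1,c_k]g_2-[12]u_k=\delta''\lrcorner(g_1g_2u_k),$$
and the other pairs follow by cyclic symmetry of all formulas. Let $p''$ be the resulting map, $p''(y)\beta(123)=\beta''(a''\lrcorner y)$. By (7.1), $\beta''(a''\lrcorner(g_{123}u_k))=-(c_k\varepsilon+v_k\beta(123))+c_k\varepsilon=-v_k\beta(123)$, i.e.
$$p''(g_1g_2g_3u_k)=-v_k.\tag{7.5}$$

**Step 7 (two cancellation facts).** *They let us divide by $a$ on three variables.* Let $L=\langle g_1,g_2,g_3\rangle$ and regard $a|_L\in L^*\otimes S_1$; recall $\operatorname{grade}I_2(a|_L)\ge2$.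

* **(C1)** If $d\in L^*\otimes S_1$ and $a\wedge d=0$ in $\wedge^2L^*\otimes S_2$, then $d=r\,a|_L$ with $r\in R$.
* **(C2)** If $D\in\wedge^2L^*\otimes S_1$ and $a\wedge D=0$ in $\wedge^3L^*\otimes S_2$, then $D=a\wedge h$ with $h\in L^*$.

Let $U_L=\operatorname{Spec}R\setminus V(I_2(a|_L))$. As the grade is at least $2$, $H^0(U_L,\mathcal O)=R$. Locally on $U_L$, $a^1,a^2$ are part of a basis of $L^*$.

(C1): $a^1\wedge d^1=0=a^2\wedge d^2$ give $d^\lambda=r_\lambda a^\lambda$, and $a^1\wedge d^2+a^2\wedge d^1=0$ gives $r_1=r_2=r$. Since $r$ is unique, it glues and extends to $R$.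

(C2): $a^\lambda\wedge D^\lambda=0$ gives locally $D^\lambda=a^\lambda\wedge h_\lambda$. Then $a^1\wedge D^2+a^2\wedge D^1=a^1\wedge a^2\wedge(h_2-h_1)=0$ gives $h_2-h_1=\rho_1a^1+\rho_2a^2$. Put $h=h_1+\rho_1a^1=h_2-\rho_2a^2$; then $D=a\wedge h$. Here $h$ is unique, since $a^1\wedge h=a^2\wedge h=0$ forces $h=0$; so it glues and extends.

In both cases the identity over $R$ holds because it holds on $U_L$.

**Step 8 (normalizing $p''$ on $g_ig_ju_ku_l$).** *We arrange $p''(g_ig_ju_ku_l)=p_{ijkl}$.* For $4\le k<l\le6$, (2.5) for $p''$ on $g_1g_2g_3u_ku_l$, with (7.5), reads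
$$v_1p''(g_2g_3u_ku_l)-v_2p''(g_1g_3u_ku_l)+v_3p''(g_1g_2u_ku_l)+c_kv_l-c_lv_k=0,$$
while (6.1) on $g_1g_2g_3g_kg_l$ reads
$$v_1p_{23kl}-v_2p_{13kl}+v_3p_{12kl}-v_kc_l+v_lc_k=0.$$
Put $D^{kl}_{ij}=p''(g_ig_ju_ku_l)-p_{ijkl}$ and let $D^{kl}\in\wedge^2L^*\otimes S_1$ be the form with these values on $g_ig_j$. Subtracting,
$$(a\wedge D^{kl})\lrcorner g_{123}=D^{kl}\lrcorner(a\lrcorner g_{123})=v_1D^{kl}_{23}-v_2D^{kl}_{13}+v_3D^{kl}_{12}=0.$$
By (C2), $D^{kl}=a\wedge h$. As $(a\wedge h)\lrcorner(g_ig_j)=v_jh(g_i)-v_ih(g_j)$, putting $h^{kl}_i=-h(g_i)\in R$ we get $D^{kl}_{ij}=v_ih^{kl}_j-v_jh^{kl}_i$. Replace $\beta''$ by $\beta''+a_3''H''$ with $H''(g_ju_ku_l)=-h^{kl}_j$ and $H''=0$ on the other basis triples. As $a''\lrcorner(g_{123}u_k)$ involves no triple $g_ju_mu_l$, this keeps (7.5). It changes $p''(g_ig_ju_ku_l)$ by $-v_ih^{kl}_j+v_jh^{kl}_i$. So now $p''(g_ig_ju_ku_l)=p_{ijkl}$.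

**Step 9 (the value $s(g_1)$ appears).** Put $q_i=p''(g_iu_4u_5u_6)$. Then (2.5) on $g_ig_ju_4u_5u_6$, with $c_k=p_{123k}$, gives
$$v_iq_j-v_jq_i=-(p_{1234}p_{ij56}-p_{1235}p_{ij46}+p_{1236}p_{ij45}),\qquad i<j\text{ in }\{1,2,3\}.\tag{7.6}$$
Comparing with Proposition 4(c), $v_i(q_j-s(g_j))-v_j(q_i-s(g_i))=0$. By (C1), applied to the form $d$ with $d(g_i)=q_i-s(g_i)$, there is $r\in R$ with $q_i=s(g_i)+rv_i$ for $i=1,2,3$. So $q_1\equiv s(g_1)\not\equiv0$ mod $\mathfrak m$, and $p''\not\equiv0$ mod $\mathfrak m$. $\square$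

## 8. Proof of Theorem A

**Format $(2,6,5,1)$.** Let $M$ have a resolution $\mathbb F$ of this format. We distinguish cases by where a unit first appears.

*Case 1: $a_1\not\equiv0$ mod $\mathfrak m$.* Cancelling a unit, $M=R/J$ with a resolution of format $(1,5,5,1)$. By Lemma 3, at most $2$ links lead to a complete intersection.

*Case 2: $a_1\equiv0$ and $p\not\equiv0$ mod $\mathfrak m$ for some comparison data.* This is where the first guess works. Choose $g_1,\dots,g_4$ by Lemma 2 such that moreover $\bar p(\bar g_1\wedge\dots\wedge\bar g_j\wedge\,\cdot\,)\ne0$ for each $j$, where bars denote residues mod $\mathfrak m$. At each step this excludes one subspace, proper because $\bar p(\bar g_1\wedge\dots\wedge\bar g_{j-1}\wedge\,\cdot\,)\neq0$. Then $p(g_1g_2g_3g_4)\not\equiv0$ mod $\mathfrak m$. By Lemma 1 the link $M'$ has a resolution of format $(2,5,5,2)$ with first map $(a_1|_G\mid p(g_1g_2g_3g_4))$, of rank exactly $1$ mod $\mathfrak m$. So $M'\ne0$ is cyclic with a resolution of format $(1,4,5,2)$,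 and Lemma 3 gives at most $3$ further links. Altogether there are at most $4$ links.

*Case 3: $a_1\equiv0$ and $p\equiv0$ mod $\mathfrak m$.* By Proposition 5, $M\sim M'\sim M''$ with $M''$ in Case 2. Altogether there are at most $2+4=6$ links.

So $M$ lies in the class of a complete intersection, and the chain has length at most $6$.

**Format $(2,5,5,2)$.** Choose a rank-$4$ summand $G\subset F_1$ by Lemma 2. By Lemma 1 the link along $G$ has a resolution with ranks $(2,4+2,5,5-4)=(2,6,5,1)$. If the link is $0$, $M$ is a BR module by Section 2.3. Otherwise apply the previous part to the link.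

Complete intersections are cokernels of (non-minimal) Buchsbaum–Rim complexes, so the conjecture is proved. $\square$

## 9. All characteristics, and a single linkage class: proof of Theorem B

**Step 1 (removing the hypothesis on $2$).** *We need a map $q$ with (q1)–(q3) that involves no division by $2$.* The unit $2$ was used only to define $q$ in Section 6. In general, fix a basis of $F_1$ with wedge product $\omega$, the induced basis $(e_{\mathcal S})$ of $\wedge^3F_1^*$ by products of dual basis elements, and a total order on the indices. For $h=\sum h_{\mathcal S}e_{\mathcal S}$ set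
$$q(h)=\sum_{\mathcal S<\mathcal T}h_{\mathcal S}h_{\mathcal T}\,B_{e_{\mathcal S},e_{\mathcal T}}.$$

*(q1):* since $B_{e_{\mathcal S},e_{\mathcal S}}=0$, expanding and using (6.2),
$$q(h)+q(h')+B_{h,h'}-q(h+h')=\sum_{\mathcal S>\mathcal T}h_{\mathcal S}h'_{\mathcal T}\bigl(B_{e_{\mathcal S},e_{\mathcal T}}-B_{e_{\mathcal T},e_{\mathcal S}}\bigr)=\sigma(h,h')\,\mathrm{id},$$
with $\sigma(h,h')=-\sum_{\mathcal S>\mathcal T}h_{\mathcal S}h'_{\mathcal T}\,\tau(e_{\mathcal S},e_{\mathcal T})$. Clearly $q(0)=0$. With $h'=h$ and $q(2h)=4q(h)$ we get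
$$2q(h)=B_{h,h}-\sigma(h,h)\,\mathrm{id}.\tag{9.1}$$

*(q2):* let $h=f_1\wedge f_2\wedge f_3$ with indeterminate coordinates over $\mathbb Z$. Then $B_{h,h}=0$, so by (9.1) $2q(h)$ is scalar over a torsion-free ring. Hence $q(h)$ is scalar there, and so after every specialization.

*(q3):* consider the universal ring $\mathbb Z[a_i,h_{\mathcal S}]\otimes\mathbb Z[SL_6]$, where $SL_6$ parametrizes the bases $g_1,\dots,g_6$ with wedge product $\omega$; it is a polynomial ring over $\mathbb Z$ modulo $\det-1$. It is torsion-free: if $\ell f=(\det-1)g$ in the polynomial ring with $\ell$ prime, then $\det-1\ne0$ in the domain obtained mod $\ell$, so $\ell$ divides $g$ and $f\in(\det-1)$. Over this ring, (6.3) and (6.4) hold, since their proofs do not divide by $2$. With (9.1), whose scalar part cancels in the left side of (q3), they show that twice the identity (q3) holds. So (q3) holds universally, and hence after specialization.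

All other arguments used only (q1)–(q3), and the Gorenstein property was not used. So the conclusions of Section 8, with the bound $6$, hold for every Noetherian local $R$ with infinite residue field.

**Step 2 (BR modules lie in the class of a complete intersection).** *We link a BR module to a module $N/xN$ as in Section 3.* Let $C=\operatorname{coker}\varphi$, $\varphi:R^4\to R^2$, $\operatorname{grade}I_2(\varphi)=3$; so $I_2(\varphi)\subseteq\mathfrak m$ and $\operatorname{depth}R\ge3$. By Lemma 2 choose a basis of $R^4$ with columns $v_1,\dots,v_4$ and $\operatorname{grade}I_2(v_1,v_2,v_3)\ge2$. Let $\Lambda$ be the finite set of depth-$2$ primes containing $I_2(v_1,v_2,v_3)$. Then $\mathfrak m\notin\Lambda$, so by prime avoidance there is $x\in\mathfrak m\setminus\bigcup_{P\in\Lambda}P$.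

We have $\operatorname{grade}I_2(v_1,v_2,v_3,xv_4)\ge3$: every prime containing this ideal contains $I_2(v_1,v_2,v_3)$, so has depth at least $2$; a depth-$2$ prime $P$ containing it would be in $\Lambda$, where $x$ is a unit of $R_P$, so $P$ would contain $I_2(\varphi)$, of grade $3$, a contradiction. The grade is exactly $3$, as the ideal lies in $I_2(\varphi)$.

Link $C$, resolved by its Buchsbaum–Rim complex, using $\alpha=\operatorname{diag}(1,1,1,x)$. Contractions are natural, so the exterior powers of $\alpha$ give the comparison map of Buchsbaum–Rim complexes. In degree $3$ it is $\wedge^4\alpha\otimes1=x$. In the dual cone, the last map consists of the dual of the map $\partial_3$ of $\varphi\alpha$, whose image (as in the proof of Lemma 1) is spanned by the columns $v_1,v_2,v_3,xv_4$, and of multiplication by $x$ on $F_0$. So the link is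
$$\operatorname{coker}(v_1,v_2,v_3,xv_4\mid x\,\mathrm{Id}_2)=N/xN,\qquad N=\operatorname{coker}(v_1,v_2,v_3).$$
Here $N\ne0$, as $I_2(v_1,v_2,v_3)\subseteq\mathfrak m$, and $N$ has the resolution $0\to R\to R^3\to R^2$ of Section 3, whose first map is given by the signed minors. If $P\in\operatorname{Ass}N$, then $P\supseteq I_2(v_1,v_2,v_3)$, so $\operatorname{depth}R_P\ge2$, and $\operatorname{depth}R_P=\operatorname{pd}N_P\le2$ by Auslander–Buchsbaum; so $P\in\Lambda$. Hence $x$ is $N$-regular. By Nakayama $N/xN\ne0$, so it is perfect, being a nonzero link, and the cone of $x$ is a resolution of format $(2,5,4,1)$. Adding $R\xrightarrow{1}R$ in degrees $2,1$ gives format $(2,6,5,1)$. By Step 1, $N/xN$, and hence $C$, lies in the class of a complete intersection.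

**Step 3 (all complete intersections lie in one class).** *First we change one generator.* Suppose $x_1,x_2,x_3$ and $x_1,x_2,y$ are regular sequences. Then $x_1,x_2,x_3y$ is a regular sequence and $(x_1,x_2,x_3y):(x_1,x_2,x_3)=(x_1,x_2,y)$, since $x_3$ is regular modulo $(x_1,x_2)$. This is a classical link, so $(x_1,x_2,x_3)\sim(x_1,x_2,y)$.

*Then we change all three.* Let $(\underline x)$ and $(\underline y)$ be given. We choose generators $y_1',y_2',y_3'$ of $(\underline y)$ by general choice: $y_3'$ has nonzero residue in $(\underline y)/\mathfrak m(\underline y)$ and avoids $\operatorname{Ass}R/(x_1,x_2)$; $y_2'$ avoids $\operatorname{Ass}R/(x_1,y_3')$ and is independent of $y_3'$ modulo $\mathfrak m(\underline y)$; and $y_1'$ completes them to a generating set. This is possible, because the associated primes in question are depth-$2$ primes, so they do not contain $(\underline y)$, which has grade $3$. The generators $y_1',y_2',y_3'$ are necessarily a regular sequence, and $x_1,x_2,y_3'$ and $x_1,y_3',y_2'$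 are regular sequences. Regular sequences in $R$ may be permuted, so
$$(x_1,x_2,x_3)\sim(x_1,x_2,y_3')\sim(x_1,y_2',y_3')\sim(y_1',y_2',y_3')=(\underline y).$$

**Step 4 (conclusion).** By Steps 1 and 3, all perfect modules with a resolution of format $(2,6,5,1)$ lie in the one class that contains all complete intersections, with chains of at most $6$ direct links. By Step 2 this class contains all BR modules. A perfect module with a resolution of format $(2,5,5,2)$ is a BR module or lies in the class of a complete intersection, by Step 1; so it lies in the same class. This proves Theorem B. $\square$
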